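# The shortest tour in a randomly embedded sparse random graph

Throughout, $d\ge 2$ is a fixed integer, $v_d$ is the volume of the unit ball of $\mathbb R^d$, and "length" means Euclidean length. "In mean" means that expectations converge.

## The scaling guess $T\approx\beta\,n/\lambda$, tested by hand

Drop $n$ points $X_1,\dots,X_n$ independently and uniformly into the cube $[0,1]^d$. Independently of the positions, join each pair by an edge with probability $p$, independently over pairs. Call the resulting graph $G_{\mathcal X,p}$, and give each edge its Euclidean length. Let $T=T(G_{\mathcal X,p})$ be the least total length of a Hamilton cycle of $G_{\mathcal X,p}$ (a *tour*), with $T=\infty$ if there is none. How long is the shortest tour?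

An event holds *asymptotically almost surely* (a.a.s.) if its probability tends to $1$ as $n\to\infty$. For random $A_n$ and deterministic $B_n>0$, "a.a.s. $A_n\sim B_n$" means that for every $\varepsilon>0$, a.a.s. $|A_n/B_n-1|<\varepsilon$.

Here is the guess. A vertex $i$ has about $np$ neighbors, and they are spread uniformly in the cube. So its cheap edges have length of order $(np)^{-1/d}$. Put
$$\lambda=\lambda_n=(np)^{1/d}.$$
A tour has $n$ edges, so one guesses that $T\approx\beta\,n/\lambda$ for some constant $\beta$. Note that
$$\frac n\lambda=\frac{n^{(d-1)/d}}{p^{1/d}} .$$

For $p=n^{-\alpha}$ with $0<\alpha<1$ this is a conjecture in Alan Frieze and Wesley Pegden, "Traveling in randomly embedded random graphs", arXiv:1411.6596 (2014): there is a constant $\beta_\alpha^d$ such that a.a.s. $T\sim\beta^d_\alpha\, n^{(d-1)/d}/p^{1/d}$. We test it on the cases we can do by hand.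

*The end $p=1$.* Here $\lambda=n^{1/d}$, and the Beardwood–Halton–Hammersley theorem gives an absolute constant $\beta_d$ with $T\sim\beta_dn^{(d-1)/d}=\beta_d\,n/\lambda$ almost surely. The scaling is right.

*The end $p=c/n$.* Vertex $1$ is isolated with probability $(1-c/n)^{n-1}\to e^{-c}>0$, and then $T=\infty$. So the guess cannot extend to $\alpha=1$; we need $np\to\infty$.

*One vertex at a time.* Measure edges in units of $1/\lambda$: an edge $ij$ gets the *mark* $\ell_{ij}=\lambda|X_i-X_j|$. Fix $t$, and let vertex $i$ be at distance at least $t/\lambda$ from the boundary of the cube. Any other vertex is joined to $i$ by an edge of mark less than $t$ with probability $p\,v_d(t/\lambda)^d=v_dt^d/n$. So the number of such edges at $i$ is binomial with $n-1$ trials and success probability $v_dt^d/n$, and it tends in law to a Poisson variable of mean $v_dt^d$. If $\tau_1<\tau_2$ are the two smallest marks in the limit, then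
$$\Pr(\tau_1>t)=e^{-v_dt^d},\qquad \Pr(\tau_2>t)=e^{-v_dt^d}(1+v_dt^d).$$
Integrating over $t$ with the substitution $u=v_dt^d$,
$$\mathbb E\tau_1=v_d^{-1/d}\,\Gamma(1+\tfrac1d),\qquad \mathbb E\tau_2=(1+\tfrac1d)\,\mathbb E\tau_1 .$$
A tour uses two edges at each vertex, each edge shared by two vertices. So this suggests that a tour costs at least $\frac12(\mathbb E\tau_1+\mathbb E\tau_2)$ per vertex in units of $1/\lambda$. For $d=2$ we get $\mathbb E\tau_1=\frac12$, $\mathbb E\tau_2=\frac34$, hence $\frac58\,n/\lambda$. Only $\lambda$ enters, and $\alpha$ has disappeared. This suggests more than was asked: the constant should not depend on $\alpha$.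

*Can everybody have the two cheapest edges?* Not always. Choose $a$ with $v_da^d=1$ and look only at edges of mark less than $a$. Lemma 2 below (with $s=2$ and $K=a$) says that, around a typical vertex, these edges look like a branching tree with Poisson$(1)$ offspring. So the probability that a vertex has exactly three such neighbors, none of which has another such edge, tends to $\frac{e^{-1}}{6}\cdot e^{-3}>0$. All three neighbors then rank this vertex first, and it cannot serve them all with two edges. The value $\frac12(\mathbb E\tau_1+\mathbb E\tau_2)$ will be used only as a lower bound for the constant.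

## Theorem: one constant for all $\alpha$

**Theorem.** There is a constant $\beta=\beta(d)\in(0,\infty)$ such that:

(a) If $p=p_n\to0$ and $np/(\log n)^{d/(d-1)}\to\infty$, then a.a.s. $T(G_{\mathcal X,p})\sim\beta\,n^{(d-1)/d}/p^{1/d}$. In particular this holds for $p=n^{-\alpha}$, $0<\alpha<1$, so the conjecture is true, with $\beta_\alpha^d=\beta(d)$ for every $\alpha$.

(b) If only $p\to0$ and $np\to\infty$, then for each $\varepsilon>0$ a.a.s. $T\ge(\beta-\varepsilon)\,n^{(d-1)/d}/p^{1/d}$.

(c) $\beta\ge v_d^{-1/d}\left(1+\frac1{2d}\right)\Gamma\!\left(1+\frac1d\right)$.

(d) Suppose that for each fixed $p\in(0,1)$ there is a constant $\beta_p^d$ with a.a.s. $T\sim\beta_p^d\,n^{(d-1)/d}$ (this existence is a theorem of Frieze and Pegden, in the paper named above). Then $\lim_{p\to0}p^{1/d}\beta_p^d=\beta(d)$.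

Part (d) is a supplement and is not used for the conjecture. For $p\to0$ with $np$ between the Hamiltonicity threshold (about $\log n$) and order $(\log n)^{d/(d-1)}$, only the lower bound (b) is proved here; this range is not part of the conjecture.

## Where cutting the cube into cells stops working

For $p=1$ the natural plan is to cut the cube into $m^d$ equal cells, tour each cell, and join the tours. Try this for $p=n^{-\alpha}$.

A cell contains about $N=n/m^d$ points, and after rescaling it carries the same model with parameters $(N,p)$, with the *same* $p$. So any inequality obtained this way compares $(n,p)$ with $(n/m^d,p)$. But along $p=n^{-\alpha}$ the member of the sequence with $n/m^d$ points has edge probability $m^{d\alpha}p\ne p$. The comparison leaves the sequence at once. It stays inside the sequence when $p$ is fixed, which is the setting of $\beta^d_p$ in part (d), but here $p$ moves with $n$.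

One could instead go down to the natural scale, with cells of $N=A/p$ points for a constant $A$. Inside such a cell the expected number of vertices with no neighbor in the cell is $N(1-p)^{N-1}\sim e^{-A}N$, so we cannot expect a tour of each cell. If we enlarge the cells to $N\approx C\log n/p$ points to make them Hamiltonian, their side is of order $(\log n/(np))^{1/d}$, and the bound for the tour is of order $n(\log n)^{1/d}/\lambda$. That is too large by a factor $(\log n)^{1/d}$.

This failure also tells us what to do: at the natural scale a small fraction of the vertices will stay unserved. So we first solve a problem in which leaving vertices unserved is allowed at a price, show that *its* value converges, and only then repair the solution.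

## Truncation at $K$: maximum-weight subgraphs of degree at most two

Fix $K>0$ and put $D=v_dK^d$. Let $p=p_n\to0$ and $np_n\to\infty$. Let $\Gamma_n=\Gamma_{n,K}$ be the graph on $[n]$ whose edges are the edges $ij$ of $G_{\mathcal X,p}$ with mark $\ell_{ij}=\lambda|X_i-X_j|<K$. We keep the marks and forget the positions: $\Gamma_n$ is an abstract marked graph. Its law is *exchangeable*, that is, invariant under relabeling of $[n]$. Put $c_{ij}=K-\ell_{ij}\in(0,K]$ and
$$W_K=\max_H\sum_{e\in H}c_e ,$$
where $H$ ranges over the edge sets of $\Gamma_n$ with maximum degree at most $2$. Such an $H$ has at most $n$ edges. Since $nK-\sum_{e\in H}(K-\ell_e)=\sum_{e\in H}\ell_e+K(n-|H|)$,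
$$nK-W_K=\min_H\Big[\sum_{e\in H}\ell_e+K(n-|H|)\Big].\tag{1}$$
The minimum may be taken over all $H\subset G_{\mathcal X,p}$ of maximum degree at most $2$: deleting an edge with $\ell_e\ge K$ changes the bracket by $K-\ell_e\le0$. So $K$ is the price of each edge that is missing from the full count $n$.

We record three consequences.

* This larger family of $H$ does not depend on $K$, and for each $H$ the bracket is nondecreasing in $K$ because $|H|\le n$. Hence $nK-W_K$ is nondecreasing in $K$.
* A tour has $n$ edges and maximum degree $2$, so its bracket is $\lambda$ times its length. Hence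
$$\lambda T\ge nK-W_K.\tag{2}$$
* $0\le W_K\le Kn$.

**Short cycles.** This is the place where $p\to0$ enters. Let $Z_g$ be the number of cycles of length at most $g$ in $\Gamma_n$. Given one of two points, the other is within distance $K/\lambda$ of it with probability at most $v_d(K/\lambda)^d=D/(np)$. For a cycle with $k$ vertices all $k$ edges must be present, and we use the distance condition on $k-1$ of them, followed along a path. So
$$\mathbb EZ_g\le\sum_{k=3}^gn^kp^k\Big(\frac D{np}\Big)^{k-1}=np\sum_{k=3}^gD^{k-1}=o(n).\tag{3}$$
For triangles this reads $npD^2$. So locally $\Gamma_n$ is a tree around most vertices.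

The next goal is that $W_K/n$ converges to a number that depends only on $d$ and $K$. The natural attempt is this: an optimal $H$ in one large graph should tell us how to choose a good $H'$ in another graph with the same local statistics. For an edge whose neighborhood looks like $B$, compute the conditional probability $h(B)$ that such an edge lies in $H$. But $h(B)$ is a number in $[0,1]$, not a decision, and a fractional choice is not an edge set. So we pass to fractional choices from the start and pay for it once.

## The linear relaxation and its half-integral odd cycles

Let $W_K^*$ be the value of the linear program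
$$\text{maximize }\sum_ec_ex_e\quad\text{subject to}\quad 0\le x_e\le1\ \text{ for all }e,\qquad \sum_{e\ni v}x_e\le2\ \text{ for all }v .$$
Then $W_K\le W_K^*\le Kn$, the latter since $\sum_ex_e\le n$ and $c_e\le K$. The feasible set is a bounded polytope, so the maximum is attained at an *extreme point*, a feasible $x$ that is not the midpoint of two different feasible points.

*Example.* Take a triangle with edges of weight $1$ and hang a pendant edge of weight $2$ on each of its vertices. Giving $1$ to the pendant edges and $\frac12$ to the triangle edges is feasible, with value $6+\frac32=\frac{15}2$. This is optimal: with $P$ and $S$ the total values on the pendant and on the triangle edges, adding the three constraints at the triangle vertices gives $P+2S\le6$, so $2P+S\le 3+\frac32P\le\frac{15}2$. The best edge set uses the three pendant edges and one triangle edge and has weight $7$: with two triangle edges at most two pendant edges fit (weight $6$), with three none (weight $3$). So the two values differ. Lemma 1 says that this is the only way in which they can differ.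

**Lemma 1.** $0\le W_K^*-W_K\le\frac K2(Z_g+n/g)$ for every $g$.

*Proof.* **Step 1: the fractional part of an extreme point consists of odd cycles.** Let $x$ be an optimal extreme point and $F=\{e:0<x_e<1\}$. Let $F_c\ne\emptyset$ be the edge set of a component of $F$, let $V_c$ be its vertex set, and let $T_c\subset V_c$ be the set of its *tight* vertices, those with $\sum_{e\ni v}x_e=2$.

Suppose $|F_c|>|T_c|$. The $|T_c|$ homogeneous equations $\sum_{e\ni v}y_e=0$, $v\in T_c$, in the $|F_c|$ unknowns $y_e$, $e\in F_c$, have a solution $y\ne0$. For small $\eta>0$ both $x\pm\eta y$ are feasible: tight constraints are unchanged, the vertices of $V_c\setminus T_c$ have slack, and the values on $F_c$ are strictly between $0$ and $1$. This contradicts extremality. So $|F_c|\le|T_c|$.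

At a vertex of $T_c$ the values that are $0$ or $1$ contribute an integer to the sum $2$, so the fractional values there have an integer sum. It is positive, and each term is less than $1$, so there are at least two fractional edges. Hence
$$2|F_c|=\sum_{v\in V_c}\deg_F(v)\ge2|T_c|+|V_c\setminus T_c|\ge2|F_c|+|V_c\setminus T_c| .$$
So equality holds throughout: $V_c=T_c$, and all $F$-degrees in $V_c$ equal $2$. As $F_c$ is connected, it is a cycle. It is not even, since otherwise $y=\pm1$, alternating along the cycle, would again give feasible $x\pm\eta y$.

**Step 2: the values on such a cycle.** We need to know what happens at its vertices. The two fractional values at each vertex sum to an integer in $(0,2)$, that is, to $1$. Going around the cycle the values alternate between some $a$ and $1-a$. Since the cycle is odd, $a=1-a=\frac12$. The vertex is tight, so its remaining values, which are integers, sum to $1$: exactly one further edge at it is nonzero, with value $1$.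

**Step 3: rounding.** We turn $x$ into an edge set and bound the loss. On a cycle of $F$ with $k$ edges, replace the values $\frac12$ by the indicator of the heaviest of its $k$ near-perfect matchings (one for each omitted vertex, with $(k-1)/2$ edges each). Every vertex of the cycle then has degree at most $1+1=2$; elsewhere nothing changed. Each edge of the cycle lies in $(k-1)/2$ of the $k$ matchings, so their average weight is $\frac{k-1}{2k}\sum c_e$, with the sum over the cycle. So the loss is at most
$$\tfrac12\sum c_e-\tfrac{k-1}{2k}\sum c_e=\tfrac1{2k}\sum c_e\le\tfrac K2 .$$
The cycles are vertex-disjoint, so at most $n/g$ of them are longer than $g$, and at most $Z_g$ of them are not. $\square$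

By (3), $\mathbb E(W_K^*-W_K)/n\le\frac K2\big(o(1)+\frac1g\big)$ for every fixed $g$, so
$$\frac{\mathbb EW_K^*-\mathbb EW_K}n\to0 .\tag{4}$$

## Balls of $\Gamma_n$ and the Poisson branching tree

**Definition (balls).** $B_s(u)$ is the marked subgraph of $\Gamma_n$ induced by the vertices at graph distance at most $s$ from $u$, rooted at $u$. For an edge $uv$, $B_s(u,v)$ is the marked subgraph induced by the vertices at distance at most $s$ from $u$ or from $v$, with ordered roots $u,v$. We write $[\,\cdot\,]$ for the isomorphism class (isomorphisms preserve roots and marks).

For example, $[B_0(u,v)]$ is just the mark $\ell_{uv}$, and if no two neighbors of $u$ are adjacent, $B_1(u)$ is a star and $[B_1(u)]$ is the set of marks at $u$ (marks are a.s. distinct). The classes form a standard Borel space, a countable union of quotients of Borel subsets of Euclidean spaces by finite groups, so conditional expectations given a class can be taken to be Borel functions of it.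

The limit is the following *branching tree*: every node has children whose marks form an independent Poisson process on $(0,K)$ with intensity $dv_dt^{d-1}\,dt$. Its total mass is $v_dK^d=D$, so each node has Poisson$(D)$ many children.

We will apply a functional that depends on $n$ and of which we know nothing beyond measurability and a bound. Weak convergence would not suffice, so we prove convergence in total variation.

**Lemma 2.** For each $s\ge1$ the law of $[B_s(\Gamma_n,1)]$ converges in total variation to a law depending only on $(d,K,s)$. Consequently, for two parameter sequences with $p\to0$, $np\to\infty$, and uniformly over measurable $\Phi$ with $|\Phi([B_s(u)])|\le C\deg(u)$, the difference of the expectations of $\Phi([B_s(1)])$ under the two models tends to $0$ as both indices tend to infinity.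

*Proof.* **Step 1: coordinates for tree balls.** When the ball is a tree, order siblings by increasing mark. Its class becomes a pair $(\sigma,\ell)$: a plane tree $\sigma$ of height at most $s$ with nodes $0,\dots,k$, root $0$, and a vector $\ell\in(0,K)^k$ (one mark for the edge above each non-root node) in the region $R_\sigma$ where sibling marks increase. Let $m$ be the number of nodes of height less than $s$. The ball of vertex $1$ is a tree with data $(\sigma,\ell)$ if and only if, for exactly one choice of distinct $v_1,\dots,v_k\in\{2,\dots,n\}$ and with $v_0=1$:

* (i) the edges of $\sigma$ are present between the $v_i$, with marks $\ell$;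
* (ii) there are no other $\Gamma_n$-edges among the $v_i$;
* (iii) no other vertex is $\Gamma_n$-adjacent to a $v_i$ of height less than $s$.

**Step 2: the density at finite $n$.** We compute it exactly. Write $X_{v_i}=X_{\text{parent}}+\lambda^{-1}z_i$. The uniform density in $X_{v_i}$ becomes $\lambda^{-d}\,dz_i$, restricted to points in the cube, and in polar coordinates $dz_i$ is $dv_d\ell_i^{d-1}\,d\ell_i$ times the uniform law of the direction. So the density at $\ell\in R_\sigma$ is
$$f^n_\sigma(\ell)=(n-1)\cdots(n-k)\,p^k\lambda^{-dk}\prod_{i=1}^k\big(dv_d\ell_i^{d-1}\big)\;\mathbb E\Big[\mathbf 1\{\text{all points in }[0,1]^d\}(1-p)^a(1-\rho)^{n-1-k}\Big].$$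
The expectation is over $X_1$ and independent uniform directions. Here $a$ is the number of pairs $v_iv_j$ that are not edges of $\sigma$ and are at distance less than $K/\lambda$, so $0\le a\le(k+1)^2$; the factor $(1-p)^a$ is the conditional probability of (ii). And $\rho$ is the probability, given the positions, that a further vertex at a uniform position is joined in $\Gamma_n$ to at least one of the $m$ nodes of height less than $s$. The $n-1-k$ other vertices are independent, which gives (iii).

**Step 3: the pointwise limit.** Since $\lambda^d=np$, the prefactor is $(n-1)\cdots(n-k)\,n^{-k}\to1$. Since $p\to0$ and $a$ is bounded, $(1-p)^a\to1$ uniformly. With probability tending to $1$, $X_1$ has distance at least $(s+1)K/\lambda\to0$ from the boundary of the cube. Then all points, and the balls of radius $K/\lambda$ around the nodes of height less than $s$, lie in the cube. A further vertex is joined to a given one of the $m$ nodes with probability $p\,v_d(K/\lambda)^d=D/n$, and to two given ones with probability at most $p^2v_d(K/\lambda)^d=pD/n$. By Bonferroni, $\rho=mD/n-O(m^2pD/n)$, so $(1-\rho)^{n-1-k}\to e^{-mD}$. The integrand is bounded by $1$, hence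
$$f_\sigma^n(\ell)\to f_\sigma(\ell):=e^{-mD}\prod_{i=1}^kdv_d\ell_i^{d-1}.$$

**Step 4: total variation.** We pass from pointwise to $L^1$ convergence. The function $f$ is the density of the branching tree truncated at height $s$: each of the $m$ nodes that may have children contributes $e^{-D}$ times the intensities at its ordered child marks. (For $s=1$ we have $m=1$, and integrating over $\ell_1<\dots<\ell_k$ gives the Poisson probability $e^{-D}D^k/k!$.) So $f$ is a probability density with respect to counting measure over $\sigma$ times Lebesgue measure on $R_\sigma$. Since $\int f^n\le1=\int f$,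
$$\int|f-f^n|=2\int(f-f^n)^++\int(f^n-f)\le2\int(f-f^n)^+\to0$$
by dominated convergence, because $(f-f^n)^+\le f$. Hence $\int f^n\to1$, the probability that the ball is not a tree tends to $0$, and the law converges in total variation.

**Step 5: unbounded functionals.** We extend this to functionals bounded by a multiple of the degree. Given $X_1$, $\deg(1)$ is binomial with $n-1$ trials and success probability at most $D/n$, so $\mathbb E\deg(1)\le D$ and $\mathbb E\deg(1)^2\le D+D^2$. As $s\ge1$, $\deg(1)$ is a function of $[B_s(1)]$. Truncate $\Phi$ at $\deg\le t$. In each model the truncation changes the expectation by at most $C\,\mathbb E[\deg(1)\mathbf 1\{\deg(1)>t\}]\le C(D+D^2)/t$. The truncated functional is bounded by $Ct$. So the difference of the two expectations is at most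
$$2Ct\cdot o(1)+2C(D+D^2)/t ,$$
where $o(1)$ is the total variation distance of the two laws. Let the indices tend to infinity, then $t\to\infty$. $\square$

## Transplanting an optimal solution

Now $h(B)$, the conditional expectation of the optimal LP value $x_{uv}$ given a neighborhood $B$ of the edge, is a legitimate fractional choice for another graph. What can go wrong is the degree constraint: the numbers $h$ on the different edges at $u$ are averages under *different* information, so nothing forces their sum to be at most $2$. A small case shows this.

*Example.* Take a graph on six vertices, a star with three leaves together with a disjoint single edge, randomly relabeled, with all weights $c=1$. The LP value is $2+1$. The relabeling-invariant optimal solution is $\frac23$ on the star edges and $1$ on the single edge. There are eight ordered adjacent pairs.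

* With radius $0$ we see no difference between edges, and $h_0=\frac18\left(6\cdot\frac23+2\cdot1\right)=\frac34$. At the center of the star the sum is $\frac94>2$.
* With radius $1$ the ball around an edge shows its whole component, so $h_1=\frac23$ or $1$, and the sum at the center is $2$.
* In between, let $g$ be the conditional expectation given the radius-$1$ ball around the *first* root only, with the second root marked. From the center we see the star, so $g=\frac23$ on three pairs. From a leaf, or from an end of the single edge, we see just one edge, so $g=\frac15\left(3\cdot\frac23+2\cdot1\right)=\frac45$ on five pairs. At every vertex the sum of $g$ is at most $2$.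

The sums of squares over the eight pairs are $\frac92$ for $h_0$, $\frac{68}{15}$ for $g$, and $\frac{14}3$ for $h_1$, in increasing order.

This is the way out. The intermediate $g$ *does* satisfy the degree constraint, because all edges at the first root are averaged under the same information. And $g$ lies between $h_r$ and $h_{r+1}$ in information, while the second moments of $h_0,h_1,h_2,\dots$ increase and are bounded. So for some $r$ the step from $h_r$ to $h_{r+1}$ is small, and there $h_r$ is close to $g$.

**Proposition 3.** There is $w_K$ depending only on $(d,K)$ with $W_K(\Gamma_n)/n\to w_K$ in probability and in mean, whenever $p\to0$, $np\to\infty$.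

*Proof.* **Step 1: reduction to expectations of the LP value.** $W_K$ is a function of the independent variables $Y_i=(X_i,(\xi_{ij})_{j<i})$, $i\in[n]$, where $\xi_{ij}$ are the edge indicators. Changing $Y_i$ only affects edges at $i$. An edge set of maximum degree at most $2$ has at most two edges at $i$, so $W_K(\Gamma-i)\le W_K(\Gamma)\le W_K(\Gamma-i)+2K$. So changing $Y_i$ changes $W_K$ by at most $2K$, and the bounded differences inequality gives
$$\Pr(|W_K-\mathbb EW_K|\ge tn)\le2\exp\Big(-\frac{2t^2n^2}{n(2K)^2}\Big)=2e^{-t^2n/(2K^2)} .$$
By (4) it therefore suffices to show that $a_n:=\mathbb EW_K^*(\Gamma_n)/n\in[0,K]$ converges, to a limit that is the same for all parameter sequences.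

Take two parameter sequences, let $\Gamma_n$ be from the first and $\Gamma_m'$ from the second, and let $a_m'=\mathbb EW_K^*(\Gamma_m')/m$. Fix $R\in\mathbb N$. We will show
$$a_m'\ge a_n-\frac{KD}{\sqrt R}-o(1)\qquad(n,m\to\infty).\tag{5}$$
With $R\to\infty$ this gives $\liminf_ma'_m\ge\limsup_na_n$. Taking the two sequences equal gives convergence; exchanging their roles gives equality of the limits.

**Step 2: an equivariant optimal solution.** We want $x_{uv}$ to depend on the marked graph and on the two roots, but not on labels. First choose an optimal $x=x(\Gamma_n)$ measurably: the feasible polytope depends only on the unmarked graph, so for each of the finitely many unmarked graphs on $[n]$ enumerate the extreme points and take the first optimal one. Then replace $x_{uv}(\Gamma)$ by the average over all permutations $\pi$ of $[n]$ of $x_{\pi u\,\pi v}(\pi\Gamma)$. Each term is an optimal solution for $\Gamma$, and the set of optimal solutions is convex, so the average is optimal. Now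
$$x_{\pi u\,\pi v}(\pi\Gamma)=x_{uv}(\Gamma)\quad\text{for all }\pi .$$

**Step 3: the edge measure.** We set up averages over edges seen from a root. For functionals $F(\Gamma,u,v)$ of graphs with an ordered adjacent pair that are invariant under relabeling, $F(\pi\Gamma,\pi u,\pi v)=F(\Gamma,u,v)$, define
$$\nu[F]=\mathbb E\sum_{v\sim1}F(\Gamma_n,1,v)=\frac1n\,\mathbb E\sum_u\sum_{v\sim u}F(\Gamma_n,u,v),\qquad\nu[1]=\mathbb E\deg(1)\le D .$$
The second expression is valid because, by exchangeability and invariance (apply the transposition of $1$ and $u$), the inner expectation is the same for all $u$. It sums over all ordered adjacent pairs, so $\nu$ is a finite measure invariant under swapping the two roots. The values $x_{uv}$, $c_{uv}$ and the classes of balls around $(u,v)$ are relabeling-invariant. Each edge is counted twice, so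
$$\tfrac12\nu[c_{1v}x_{1v}]=\frac1n\,\mathbb E\sum_ec_ex_e=a_n .$$

**Step 4: conditional expectations and a good radius.** For $r\ge0$ let $h_r([B_r(u,v)])$ be the $\nu$-conditional expectation of $x_{1v}$ given $[B_r(1,v)]$, that is, $\nu[k\,h_r]=\nu[k\,x_{1v}]$ for all bounded measurable functions $k$ of $[B_r(1,v)]$. Choose it Borel, $[0,1]$-valued and defined on all classes, since we will apply it to another graph. We also want it symmetric in the two roots. Let $h_r^{\mathrm{sw}}$ and $k^{\mathrm{sw}}$ be the functions with the roots swapped. Then, by swap-invariance of $\nu$ and $x_{uv}=x_{vu}$,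
$$\nu[k\,h_r^{\mathrm{sw}}]=\nu[k^{\mathrm{sw}}h_r]=\nu[k^{\mathrm{sw}}x_{1v}]=\nu[k\,x_{1v}].$$
So $h_r^{\mathrm{sw}}$ is also a version, and we replace $h_r$ by $\frac12(h_r+h_r^{\mathrm{sw}})$.

The class $[B_r(1,v)]$ is a function of $[B_{r+1}(1,v)]$: shortest paths from the roots to the vertices of the smaller ball lie in the ball. So $\nu[h_r^2]$ is nondecreasing in $r$, and it is bounded by $\nu[1]\le D$. The $R$ increments for $r=0,\dots,R-1$ sum to at most $D$, so there is $r=r_n\in\{0,\dots,R-1\}$ with
$$\nu[h_{r+1}^2]-\nu[h_r^2]\le\frac DR .$$
Write $h=h_r$ for this $r$.

**Step 5: $h$ nearly satisfies the degree constraint on $\Gamma_n$.** Let $g$ be the $\nu$-conditional expectation of $x_{1v}$ given the class of $(B_{r+1}(1),1,v)$, the ball around $1$ with the neighbor $v$ distinguished. A vertex at distance at most $r$ from $1$ or from $v$ lies in $B_{r+1}(1)$, and so do the shortest paths witnessing this. Hence $[B_r(1,v)]$ is a function of the class of $(B_{r+1}(1),1,v)$, which in turn is a function of $[B_{r+1}(1,v)]$. So $h$ is the conditional expectation of $g$, and $g$ that of $h_{r+1}$, under coarser information. Therefore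
$$\nu[(g-h)^2]=\nu[g^2]-\nu[h^2]\le\nu[h_{r+1}^2]-\nu[h_r^2]\le\frac DR,$$
and by Cauchy–Schwarz and $\nu[1]\le D$,
$$\nu|g-h|\le\frac D{\sqrt R}.$$
Next, $\sum_{v\sim1}g\le2$ a.s. Indeed this sum is a function of $\mathcal C=[B_{r+1}(1)]$, and for bounded measurable $k\ge0$,
$$\mathbb E\Big[k(\mathcal C)\sum_{v\sim1}g\Big]=\nu[k(\mathcal C)\,g]=\nu[k(\mathcal C)\,x_{1v}]=\mathbb E\Big[k(\mathcal C)\sum_{v\sim1}x_{1v}\Big]\le2\,\mathbb Ek(\mathcal C).$$
Taking $k$ to be the indicator of $\{\sum_{v\sim1}g>2\}$ gives the claim. Define the excess
$$\Psi([B_{r+1}(u)]):=\Big(\sum_{v\sim u}h([B_r(u,v)])-2\Big)^+\le\deg(u).$$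
At the root, $\sum_vh-2\le\sum_v(h-g)\le\sum_v|h-g|$, so
$$\mathbb E\Psi([B_{r+1}(\Gamma_n,1)])\le\nu|h-g|\le\frac D{\sqrt R}.\tag{6}$$

**Step 6: the transplanted solution on $\Gamma'_m$.** We build a feasible solution there from $h$. For edges $uv$ of $\Gamma'_m$ put $y_{uv}=h([B_r(\Gamma'_m;u,v)])\in[0,1]$; this is symmetric in $u,v$ by Step 4. Let $\Sigma_u=\sum_{v\sim u}y_{uv}$, let $b_u=\min(1,2/\Sigma_u)$, with $b_u=1$ if $\Sigma_u=0$, and set $y'_{uv}=y_{uv}b_ub_v$. Then $y'_{uv}\in[0,1]$ and $\sum_{v\sim u}y'_{uv}\le b_u\Sigma_u\le2$, so $y'$ is feasible. Since $1-b_ub_v\le(1-b_u)+(1-b_v)$,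
$$\sum_{uv}(y_{uv}-y'_{uv})\le\sum_u\Sigma_u(1-b_u)=\sum_u(\Sigma_u-2)^+ .$$
As $c\le K$, exchangeability gives
$$a'_m\ge\frac1m\mathbb E\sum_{uv}c_{uv}y'_{uv}\ge\tfrac12\,\mathbb E\sum_{v\sim1}c_{1v}y_{1v}-K\,\mathbb E\Psi([B_{r+1}(\Gamma_m',1)]).$$

**Step 7: comparison of the two graphs.** The two expectations on the right are of functionals of $[B_{r+1}(1)]$ bounded by a constant (depending on $K$) times $\deg(1)$. These functionals depend on $n$ through $h$, but Lemma 2 is uniform in the functional; we apply it to the finitely many radii $r+1\in\{1,\dots,R\}$. So both expectations differ by $o(1)$ from those for $\Gamma_n$, which are $\nu[c\,h]$ (before the factor $\frac12$) and the quantity in (6). Hence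
$$a_m'\ge\tfrac12\nu[c\,h]-\frac{KD}{\sqrt R}-o(1).$$
Finally, $c_{1v}$ is a function of $[B_r(1,v)]$, because the ball contains the root edge with its mark. By the defining property of $h$, $\frac12\nu[c\,h]=\frac12\nu[c\,x]=a_n$. This is (5). $\square$

Put
$$\Phi_K=K-w_K=\lim\Big(K-\frac{W_K}n\Big),\qquad\beta:=\sup_K\Phi_K=\lim_{K\to\infty}\Phi_K .$$
By the monotonicity noted after (1), $\Phi_K$ is nondecreasing in $K$, so the supremum is the limit. At this point $\beta$ might still be infinite. It depends only on $d$, and by (2) and Proposition 3,
$$\text{for all }K\text{ and }\varepsilon>0:\quad\text{a.a.s. }\ \frac{\lambda T}n\ge\Phi_K-\varepsilon,\qquad\text{whenever }p\to0,\ np\to\infty.\tag{7}$$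

## Merging $\varepsilon n$ paths with sprinkled edges

For the upper bound we turn an optimal edge set for $W_K$ into a tour. We keep a small part of the randomness, a random graph $G_2$ with edge probability $q=\delta p$, for repairs (this is called *sprinkling*). The optimal edge set will break into at most $\varepsilon n$ paths, and $G_2$ has to join them at cost small compared with $n/\lambda$.

Joining endpoints by arbitrary $G_2$-edges costs order $1$ per edge, hence order $\varepsilon n$, which is far too much. If we take one endpoint of each of $N$ paths and cut the cube into cells with about $k$ endpoints each, then edges inside cells have length $O((k/N)^{1/d})$ and the cost is $O(N^{1-1/d}k^{1/d})$. With $k\approx\log n/q$ each cell could be made Hamiltonian in one go, but for $N=\varepsilon n$ that costs $\varepsilon^{1-1/d}(\log n)^{1/d}n^{1-1/d}q^{-1/d}$: too large by the same $(\log n)^{1/d}$ as before. So take $k$ of order $1/q$ only. Then a cell cannot be made Hamiltonian, but it contains a matching on a fixed fraction of its points. Merging along it reduces the number of paths by a constant factor, and we repeat. The costs form a convergent series. When only about $\log n/q$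 paths are left, arbitrary edges are affordable.

The last stage works with directed paths, for which we need a comparison due to McDiarmid.

**Lemma 4.** Let $M\ge3$ and $\pi\in[0,1]$. The random digraph on $[M]$ with all $M(M-1)$ arcs independent of probability $\pi$ has a directed Hamilton cycle with probability at least $\Pr(G(M,\pi)\text{ is Hamiltonian})$. Here $G(M,\pi)$ is the random graph on $[M]$ with independent edges of probability $\pi$.

*Proof.* Start with the digraph in which, independently for each pair, both arcs are present together with probability $\pi$ and both are absent otherwise. It has a directed Hamilton cycle exactly with the probability for $G(M,\pi)$. Change the pairs one at a time so that the two arcs of the pair become independent, each of probability $\pi$. Condition on all other pairs. If a directed Hamilton cycle exists without the arcs of this pair, or does not exist even with both of them, the change has no effect. Otherwise take a cycle that exists when both arcs are present. It uses at most one of the two arcs, because $M\ge3$, so one of them alone suffices. The conditional probability is exactly $\pi$ before the change and at least $\pi$ after it.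 $\square$

We also use the classical theorem (Korshunov; Komlós–Szemerédi) that $G(M,\pi_M)$ with $\pi_M=\min(1,2\log M/M)$ is Hamiltonian with probability tending to $1$ as $M\to\infty$.

**Lemma 5.** Let $q=q_n\in(0,1)$ with $nq/(\log n)^{d/(d-1)}\to\infty$, and let $\varepsilon\in(0,1]$ be fixed. There are $C=C(d)$ and $\eta_n\to0$ such that for all large $n$ the following holds for all deterministic points $x_1,\dots,x_n\in[0,1]^d$ and all families $\mathcal P$ of at most $\varepsilon n$ vertex-disjoint paths covering $[n]$ (single vertices allowed). If $G_2$ is a random graph on $[n]$ with independent edges of probability $q$, then with probability at least $1-\eta_n$ the graph $\mathcal P\cup G_2$ has a Hamilton cycle of length at most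
$$\mathrm{length}(\mathcal P)+C\varepsilon^{1-1/d}n^{1-1/d}q^{-1/d}.$$

*Proof.* **Step 1: splitting $G_2$ into independent rounds.** Each round needs fresh randomness. Let $M=\lceil8\log n/q\rceil$, which is at most $n$ for large $n$. Let $\theta=\frac{15}{16}$ and $\bar N_j=\theta^j\varepsilon n$, and let $J$ be the least integer $\ge0$ with $\bar N_J\le M$. For $0\le j<J$ set
$$q_j=\frac q7\max\Big(\frac1{(j+1)^2},\frac1{(J-j)^2}\Big),\qquad\sum_jq_j\le\frac q7\cdot2\cdot\frac{\pi^2}6=\frac q7\cdot\frac{\pi^2}3\le\frac q2 .$$
The first term in the maximum will keep the cost summable, the second will keep the late rounds reliable. Let $R_0,\dots,R_{J-1}$ be independent random graphs on $[n]$ with edge probabilities $q_j$, and let $\mathcal D$ be an independent random digraph in which each ordered pair is present independently with probability $q/4$. The union, with orientations forgotten, has independent edges of probability at most $\sum_jq_j+2\cdot\frac q4\le q$. So we may couple $G_2$ to contain it.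

**Step 2: block sizes in round $j$.** We check that there are enough paths to form many blocks. Let $N_j$ be the number of paths before round $j$, and suppose inductively that $N_j\le\bar N_j$, which is true for $j=0$. If $N_j\le\bar N_{j+1}$, do nothing in this round. Otherwise let
$$k=\Big\lceil\frac{32}{q_j}\Big\rceil\le\frac{33}{q_j},\qquad i=J-j\ge1 ,$$
and note $32/q_j\ge224$. Since $\bar N_j=\theta^{1-i}\bar N_{J-1}>\theta^{1-i}M$, $N_j>\theta\bar N_j$, $q_j\ge q/(7i^2)$ and $Mq\ge8\log n$,
$$\frac{N_j}{2k}\ge\frac{\theta\bar N_jq_j}{66}\ge\frac{\theta^{2-i}Mq}{462\,i^2}\ge c\,i\log n,\qquad c=\frac8{462}\min_{i\ge1}\frac{\theta^{2-i}}{i^3}>0.\tag{8}$$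
The minimum is positive because $\theta^{-i}/i^3\to\infty$. In particular $N_j\ge2k$ for large $n$.

**Step 3: cells and blocks.** This keeps the added edges short. Divide the cube into $\mu^d$ cells of side $1/\mu$, each boundary point assigned to one cell, where
$$\mu=\lfloor(N_j/2k)^{1/d}\rfloor\ge\tfrac12(N_j/2k)^{1/d},$$
the inequality because $N_j/2k\ge1$. Choose one endpoint of each current path. In each cell split the chosen endpoints into blocks of exactly $k$, with fewer than $k$ left over. At most $\mu^dk\le N_j/2$ endpoints are left over in total, so the number $Q$ of blocks satisfies $Q\ge N_j/(2k)$.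

**Step 4: most blocks contain a large matching.** Call a block *good* if $R_j$ has no independent set of size $s=\lceil k/2\rceil$ in it. Since $s(s-1)/2\ge k(k-2)/8\ge k^2/16$ and $kq_j\ge32$, a block is bad with probability at most
$$2^k(1-q_j)^{s(s-1)/2}\le2^ke^{-q_jk^2/16}\le2^ke^{-2k}<\tfrac18 .$$
Given the past, that is, $R_0,\dots,R_{j-1}$, the blocks are determined, and they are good independently, since $R_j$ is independent of the past and the blocks are disjoint. The expected number of bad blocks is at most $Q/8$. By Hoeffding's inequality and (8), at least $Q/2$ blocks are good except with probability at most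
$$e^{-2(3/8)^2Q}\le e^{-Q/4}\le n^{-ci/4}.$$
In a good block take a maximal matching of $R_j$. The uncovered vertices form an independent set, so there are at most $s-1<k/2$ of them, and the matching has at least $k/4$ edges.

**Step 5: merging.** We check that the structure is kept and the count drops. Add these matching edges. Each joins two different paths at their chosen endpoints. Each path has only one chosen endpoint, so it takes part in at most one merge, and the result is again a family of vertex-disjoint paths covering $[n]$. At least $\frac Q2\cdot\frac k4\ge\frac{N_j}{16}$ merges occur. So $N_{j+1}\le\theta N_j\le\bar N_{j+1}$, and the induction continues.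

**Step 6: cost and failure of all rounds.** From $q_j\ge q/(7(j+1)^2)$ we get $k\le231(j+1)^2/q$. At most $N_j/2$ edges are added in round $j$, each of length at most $\sqrt d/\mu$, so the added length is at most
$$\frac{N_j}2\cdot\frac{\sqrt d}\mu\le\sqrt d\,N_j^{1-1/d}(2k)^{1/d}\le C_1(\varepsilon n)^{1-1/d}q^{-1/d}\,\theta^{j(1-1/d)}(j+1)^{2/d} .$$
The sum over $j$ of the last two factors converges, so all rounds together cost at most $C_2(\varepsilon n)^{1-1/d}q^{-1/d}$ with $C_2=C_2(d)$. Distinct rounds have distinct $i=J-j\ge1$, so the total failure probability is at most $\sum_{i\ge1}n^{-ci/4}\to0$.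

**Step 7: closing up.** We join the few remaining paths into one cycle. There are now at most $\bar N_J\le M\le n$ paths. Delete path edges until there are exactly $M$ paths; this does not increase the length. Orient the paths, with start $s_i$ and end $t_i$ ($s_i=t_i$ for a single vertex). For $i\ne j$ let $i\to j$ if and only if $(t_i,s_j)\in\mathcal D$. Distinct $(i,j)$ give distinct ordered pairs of distinct vertices, and $\mathcal D$ is independent of the rounds. So this is a random digraph on $M$ vertices with independent arcs of probability
$$\frac q4\ge\frac{2\log n}M\ge\frac{2\log M}M .$$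
By Lemma 4 and the classical theorem it has a directed Hamilton cycle with probability at least
$$1-\sup_{M'\ge8\log n}\Pr\big(G(M',\pi_{M'})\text{ is not Hamiltonian}\big)\to1 .$$
Such a cycle runs through all paths in their orientation and yields a Hamilton cycle of $\mathcal P\cup G_2$. The added length is at most $M\sqrt d$, and
$$\frac{M\sqrt d}{n^{1-1/d}q^{-1/d}}=O\Big(\frac{\log n}{(nq)^{1-1/d}}\Big)\to0$$
by the hypothesis on $nq$; this is where the power $d/(d-1)$ of the logarithm comes from. As $\varepsilon$ is fixed, the added length is at most $\varepsilon^{1-1/d}n^{1-1/d}q^{-1/d}$ for large $n$. So $C=C_2+1$ works. All error probabilities are independent of the points and of $\mathcal P$. $\square$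

## Finiteness of $\beta$, and the lower bounds (b) and (c)

**$\beta<\infty$.** One convenient sequence suffices, because $\Phi_K$ is the same for all. Take $p=n^{-1/2}$ and apply Lemma 5, conditionally on the positions, with $q=p$, $\varepsilon=1$ and all paths single vertices. A.a.s. $T\le Cn^{1-1/d}p^{-1/d}=Cn/\lambda$. With (7) this gives $\Phi_K\le C$ for every $K$. So $\beta\le C<\infty$.

**Proof of (b).** Let $p\to0$, $np\to\infty$, and $\varepsilon>0$. Choose $K$ with $\Phi_K\ge\beta-\varepsilon/2$ and apply (7) with $\varepsilon/2$: a.a.s. $\lambda T/n\ge\beta-\varepsilon$.

**Proof of (c).** We split the bracket in (1) over the vertices: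
$$\sum_{e\in H}\ell_e+K(n-|H|)=\sum_v\Big[\tfrac12\sum_{e\in H,\,e\ni v}\ell_e+\tfrac K2(2-\deg_Hv)\Big].$$
Let $H\subset\Gamma_n$, and let $\ell_v^{(1)}\le\ell_v^{(2)}$ be the two smallest marks at $v$ in $\Gamma_n$ ($\infty$ if absent). If $\deg_Hv=2$, the bracket at $v$ is at least $\frac12(\ell_v^{(1)}+\ell_v^{(2)})$. If $\deg_Hv=1$, it is at least $\frac12(\ell_v^{(1)}+K)$. If $\deg_Hv=0$, it is $K$. In all cases it is at least $\frac12\big(\min(\ell_v^{(1)},K)+\min(\ell_v^{(2)},K)\big)$. This is a bounded function of $[B_1(v)]$. Take expectations in (1), divide by $n$, and use exchangeability and Lemma 2 with $s=1$: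
$$\Phi_K\ge\tfrac12\,\mathbb E\big[\min(\tau_1,K)+\min(\tau_2,K)\big],$$
where $\tau_1<\tau_2$ are the first two points of a Poisson process on $(0,\infty)$ with intensity $dv_dt^{d-1}\,dt$. These are the $\tau_1,\tau_2$ of the first section: $(0,t)$ has mean measure $v_dt^d$. Letting $K\to\infty$ and using the values computed there,
$$\beta\ge\tfrac12\big(\mathbb E\tau_1+\mathbb E\tau_2\big)=v_d^{-1/d}\Big(1+\frac1{2d}\Big)\Gamma\Big(1+\frac1d\Big)>0 .\qquad\square$$

## The upper bound in (a)

Let $p\to0$ and $np/(\log n)^{d/(d-1)}\to\infty$. Fix $\delta\in(0,\frac12)$, $K$ and $g\ge3$.

**Step 1: two independent graphs.** We reserve edges for the repair. Let $p_1=(1-\delta)p$ and $q=\delta p$, and take independent $G_1,G_2$ with edge probabilities $p_1,q$ on the same points. Since $1-(1-p_1)(1-q)\le p_1+q=p$, we can couple so that $G_{\mathcal X,p}\supset G_1\cup G_2$. Put $\lambda_1=(np_1)^{1/d}=(1-\delta)^{1/d}\lambda$.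

**Step 2: a nearly optimal path family in $G_1$.** Let $H$ attain the maximum $W_K$ for $G_1$, with scale $\lambda_1$. By (1) and Proposition 3, applied to the sequence $p_1$, a.a.s.
$$\lambda_1\,\mathrm{length}(H)+K(n-|H|)=nK-W_K\le n(\Phi_K+\delta)\le n(\beta+\delta).$$
Both terms on the left are nonnegative, so
$$\mathrm{length}(H)\le(\beta+\delta)\frac n{\lambda_1},\qquad n-|H|\le\frac{n(\beta+\delta)}K .$$
The components of $H$ are cycles and paths (including single vertices). A cycle has as many edges as vertices and a path one edge fewer, so there are exactly $n-|H|$ paths. By (3) for $G_1$ and Markov's inequality, a.a.s. there are at most $n/g$ cycles of length at most $g$; being vertex-disjoint, at most $n/g$ are longer. Deleting one edge from each cycle yields a family of vertex-disjoint paths covering $[n]$, of length at most $\mathrm{length}(H)$, with at most $\varepsilon n$ members, where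
$$\varepsilon=\frac{\beta+\delta}K+\frac2g .$$
Take $K$ and $g$ so large that $\varepsilon\le1$.

**Step 3: repair.** We apply Lemma 5. The graph $G_2$ is independent of $(\mathcal X_n,G_1)$, and $q=\delta p$ satisfies the hypothesis of the lemma, so it applies conditionally on $(\mathcal X_n,G_1)$. Since $\frac\lambda n\cdot n^{1-1/d}q^{-1/d}=(np)^{1/d}(\delta np)^{-1/d}=\delta^{-1/d}$, a.a.s.
$$\frac{\lambda T}n\le(\beta+\delta)(1-\delta)^{-1/d}+C\varepsilon^{1-1/d}\delta^{-1/d}.$$

**Step 4: the order of limits.** Given $\varepsilon'>0$, choose $\delta$ so small that the first term is at most $\beta+\varepsilon'/2$. For this fixed $\delta$, choose $K,g$ so large that the last term is at most $\varepsilon'/2$; this is possible because $1-\frac1d>0$, as $d\ge2$. So a.a.s. $\lambda T/n\le\beta+\varepsilon'$.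

With (b) and $0<\beta<\infty$ this proves (a). For $p=n^{-\alpha}$ with $0<\alpha<1$ we have $p\to0$ and $np=n^{1-\alpha}$, so $np/(\log n)^{d/(d-1)}\to\infty$: the conjecture holds with $\beta_\alpha^d=\beta(d)$ for all $\alpha$. $\blacksquare$

## Fixed $p$, then $p\to0$: proof of (d)

Part (a) allows any sequence $p_n$ in its range, and this freedom gives (d) by a diagonal argument. Suppose the conclusion fails. Then there are $\varepsilon>0$ and $p_k\to0$ with $|p_k^{1/d}\beta_{p_k}^d-\beta|>\varepsilon$ for all $k$.

For fixed $k$, in the model with $p=p_k$, $p_k^{1/d}T/n^{(d-1)/d}\to p_k^{1/d}\beta^d_{p_k}$ in probability as $n\to\infty$. When this ratio is within $\varepsilon/2$ of its limit, it differs from $\beta$ by more than $\varepsilon/2$. Also $np_k/(\log n)^{d/(d-1)}\to\infty$ for fixed $k$. So we can choose $n_1<n_2<\cdots$ such that for all $n\ge n_k$ we have $np_k\ge k(\log n)^{d/(d-1)}$ and, in the model with $p=p_k$,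
$$\Pr\Big(\big|p_k^{1/d}T/n^{(d-1)/d}-\beta\big|>\tfrac\varepsilon2\Big)\ge\tfrac12 .$$
Put $p(n)=p_k$ for $n_k\le n<n_{k+1}$ (and $p(n)=p_1$ for $n<n_1$). Then $p(n)\to0$ and $np(n)/(\log n)^{d/(d-1)}\to\infty$, so by (a) the ratio $p(n)^{1/d}T/n^{(d-1)/d}$ tends to $\beta$ in probability. But for every $n\ge n_1$ it differs from $\beta$ by more than $\varepsilon/2$ with probability at least $\frac12$, a contradiction. $\blacksquare$
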